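\title{A non-regular algebra $R(X)$ without bounded point derivations}

\begin{abstract}
For a compact plane set $X$, let $R(X)$ be the algebra of uniform limits on $X$ of rational functions with poles off $X$. We construct a set $X$ such that $R(X)$ has no non-zero bounded point derivation and is not regular. The set is the closed unit disc with small open discs removed along square grids of very rapidly decreasing mesh. In the strong form of the result the radii of the removed discs have arbitrarily small sum, and the zero set of every non-zero function in $R(X)$ has linear Hausdorff measure zero; for closed subsets of the unit circle this characterizes the sets of uniqueness.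
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a non-empty compact subset of $\mathbb{C}$, let $C(X)$ be the algebra of continuous complex-valued functions on $X$, and let $\|f\|=\max_X|f|$. Let $R_0(X)$ be the algebra of restrictions to $X$ of rational functions with no poles on $X$, and let $R(X)$ be its closure in $C(X)$. Then $R(X)$ is a uniform algebra on $X$, and its character space may be identified with $X$.

The algebra $R(X)$ is \emph{regular} if for every closed set $E\subseteq X$ and every $x\in X\setminus E$ there is $f\in R(X)$ with $f(x)=1$ and $f=0$ on $E$. A \emph{point derivation} at $x\in X$ is a linear functional $D$ on $R(X)$ with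
\[
D(fg)=f(x)D(g)+g(x)D(f)\qquad(f,g\in R(X)),
\]
and it is \emph{bounded} if it is continuous for the norm $\|\cdot\|$. The following question is posed in \cite{FMY}.

\begin{quote}
\emph{If $R(X)$ has no non-zero bounded point derivation at any point of $X$, must $R(X)$ be regular?}
\end{quote}

Each of the two notions detects a trace of analyticity. Regularity fails when a form of the identity theorem holds: vanishing on $E$ forces vanishing at a point outside $E$. A bounded point derivation is a form of Cauchy's estimate, in the following exact sense.

\begin{lemma}\label{lem:derivation}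
The algebra $R(X)$ has a non-zero bounded point derivation at $x\in X$ if and only if there is a constant $C$ with $|g'(x)|\le C\|g\|$ for every rational function $g$ with no poles on $X$.
\end{lemma}

\begin{proof}
Let $D$ be a point derivation at $x$ and let $d$ be its value on the function $z$. From $D(1)=D(1\cdot1)=2D(1)$ we get $D(1)=0$, and by induction $D(z^n)=nx^{n-1}d$; so $D(p)=p'(x)d$ for polynomials $p$. If $g=p/q$ with $q$ free of zeros on $X$, then $p'(x)d=D(qg)=q(x)D(g)+g(x)q'(x)d$, that is, $D(g)=g'(x)d$. If $D$ is bounded and non-zero, then $d\ne0$ because $R_0(X)$ is dense, and the estimate holds with $C=\|D\|/|d|$. Conversely, the estimate lets $g\mapsto g'(x)$ extend to a bounded functional on $R(X)$; the product rule passes to uniform limits, and the value on $z$ is $1$.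
\end{proof}

In the two simplest situations the two traces appear and disappear together. If $X$ contains an open disc $B$, the functions in $R(X)$ are holomorphic on $B$. Cauchy's estimate then gives a non-zero bounded derivation at the center, and the identity theorem, applied to a smaller closed disc $E\subset B$ and a point of $B\setminus E$, shows that $R(X)$ is not regular. If $R(X)=C(X)$, as for the unit circle (where $1/z=\bar z$ and the Stone--Weierstrass theorem applies), then $R(X)$ is regular, by means of the functions $\operatorname{dist}(\cdot,E)/\operatorname{dist}(x,E)$ when $E\neq\emptyset$. Also every point derivation $D$ at $x$ vanishes: a function $f$ with $f(x)=0$ is the product of $|f|^{1/2}$ and $f|f|^{-1/2}$ (set equal to $0$ where $f=0$), both continuous and zero at $x$, so $D(f)=0$. These cases suggest that the answer is yes. It is no. We write $\mathbb{D}$ for the open unit disc and $\mathbb{T}$ for the unit circle.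

\begin{theorem}\label{thm:segment}
There is a compact set $X$ with $[-1,1]\subset X\subset\overline{\mathbb{D}}$ such that
\begin{enumerate}
\item[(a)] $R(X)$ has no non-zero bounded point derivation at any point of $X$;
\item[(b)] every $f\in R(X)$ that vanishes on $[-\frac12,0]$ vanishes on $[0,\frac12]$.
\end{enumerate}
In particular $R(X)$ is not regular.
\end{theorem}

The last assertion follows from (b) with $E=[-\frac12,0]$ and $x=\frac12$. For the strong form, call $E\subseteq X$ a \emph{set of uniqueness} for $R(X)$ if $f=0$ is the only function in $R(X)$ that vanishes on $E$. Let $H^1$ denote linear Hausdorff measure; its definition is recalled in Section~\ref{sec:strong}.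

\begin{theorem}\label{thm:strong}
Let $\varepsilon>0$. There is a set $X$, obtained from $\overline{\mathbb{D}}$ by deleting open discs with pairwise disjoint closures contained in $\mathbb{D}$ and with sum of radii less than $\varepsilon$, such that
\begin{enumerate}
\item[(a)] $R(X)$ has no non-zero bounded point derivation at any point of $X$;
\item[(b)] $H^1(f^{-1}(0))=0$ for every non-zero $f\in R(X)$; thus every closed $E\subseteq X$ with $H^1(E)>0$ is a set of uniqueness for $R(X)$;
\item[(c)] a closed set $E\subseteq\mathbb{T}$ is a set of uniqueness for $R(X)$ if and only if $H^1(E)>0$.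
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:domain}
For the set $X$ of Theorem~\ref{thm:strong}, $R(X)$ is an integral domain. For every closed $E\subseteq X$ with $H^1(E)>0$ and every $x\in X\setminus E$, no $f\in R(X)$ satisfies $f=0$ on $E$ and $f(x)=1$.
\end{corollary}

\begin{proof}
If $fg=0$ with $f,g\neq0$, then $X$ is the union of two zero sets of $H^1$ measure zero, which is impossible because $\mathbb{T}\subset X$. The second assertion is part of (b).
\end{proof}

One construction (Section~\ref{sec:construction}) serves both theorems. The set built for Theorem~\ref{thm:strong} also contains $[-1,1]$, so it has the properties in Theorem~\ref{thm:segment}. We prove Theorem~\ref{thm:segment} separately, in Section~\ref{sec:segment}, because the proof is short and is the model for the proof of the strong form.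

\section{One hole and one grid}\label{sec:idea}

We write $B(a,r)$ for the open disc with center $a$ and radius $r$. Let $X$ be $\overline{\mathbb{D}}$ minus open discs $B(a_n,r_n)$, the \emph{holes}, with pairwise disjoint closures in $\mathbb{D}$. The boundary circles of the holes lie in $X$. A function $f\in R_0(X)$ may have poles in a hole, and the next lemma measures what these poles contribute outside the hole.

\begin{lemma}\label{lem:principal}
Let $D=B(a,r)$, let $f$ be a rational function with no pole on $\partial D$, let $M=\max_{\partial D}|f|$, and let $P$ be the sum of the principal parts of $f$ at its poles in $D$. If $|z-a|\ge2r$, then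
\[
|P(z)|\le 2M\frac{r}{|z-a|},\qquad |P'(z)|\le4M\frac{r}{|z-a|^2}.
\]
\end{lemma}

\begin{proof}
Let $z\notin\overline D$. The function $w\mapsto(f(w)-P(w))/(w-z)$ is holomorphic near $\overline D$, so its integral over $\partial D$ is zero. The function $P$ is holomorphic outside $D$ and vanishes at infinity, so Cauchy's formula for the exterior of $D$ applies to it. Together,
\[
P(z)=-\frac1{2\pi i}\int_{\partial D}\frac{f(w)}{w-z}\,dw,\qquad P'(z)=-\frac1{2\pi i}\int_{\partial D}\frac{f(w)}{(w-z)^2}\,dw,
\]
with $\partial D$ counterclockwise. The integrals are at most $Mr/(|z-a|-r)$ and $Mr/(|z-a|-r)^2$ in modulus, and $|z-a|-r\ge|z-a|/2$.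
\end{proof}

The function $f(z)=r/(z-a)$, with $M=1$, shows that both bounds are of the right order. So two sums govern the behavior of $R(X)$ at a point $x\in X$ with $|x-a_n|\ge2r_n$ for all $n$:
\[
\Sigma_1(x)=\sum_n\frac{r_n}{|x-a_n|},\qquad\Sigma_2(x)=\sum_n\frac{r_n}{|x-a_n|^2}.
\]
Let $f_0$ be $f$ minus all its principal parts at poles in the holes; it is holomorphic near $\overline{\mathbb{D}}$. The first sum controls values: $|f(x)-f_0(x)|\le2\|f\|\Sigma_1(x)$. If $\Sigma_1$ is small on a set, then on that set the functions in $R_0(X)$ are close to holomorphic functions on the disc, and one may hope to inherit the identity theorem. The second sum controls derivatives.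

\begin{remark}\label{rem:necessary}
If such a point $x$ lies in $\mathbb{D}$ and $\Sigma_2(x)<\infty$, then $R(X)$ has a non-zero bounded point derivation at $x$. Indeed, $f_0'(x)=\frac1{2\pi i}\int_{\mathbb{T}}f(w)(w-x)^{-2}\,dw$, because each removed principal part $P$ contributes $\int_{\mathbb{T}}P(w)(w-x)^{-2}dw=0$ (the integrand is holomorphic for $|w|\ge1$ and is $O(|w|^{-3})$). Hence $|f'(x)|\le\|f\|\bigl((1-|x|)^{-2}+4\Sigma_2(x)\bigr)$, and Lemma~\ref{lem:derivation} applies.
\end{remark}

So we need $\Sigma_1$ small and $\Sigma_2$ infinite. In the plane $|w|^{-1}$ is integrable at the origin and $|w|^{-2}$ just fails to be, and evenly spread holes turn the sums into these integrals. For $\delta>0$ let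
\[
\Lambda_\delta=\{\delta(p+iq):\ p\in\mathbb{Z},\ q\in\mathbb{Z}+\tfrac12\}.
\]
The shift by $\frac12$ keeps every point of the grid at distance at least $\delta/2$ from the real axis.

\begin{example}\label{ex:grid}
Let $0<\delta<\frac1{16}$, $0<c<1$ and $r=c\delta^2$, and delete from $\overline{\mathbb{D}}$ the discs $B(a,r)$ for those $a\in\Lambda_\delta$ with $B(a,\delta/2)\subset\overline{\mathbb{D}}$. We estimate both sums at $x=0$. There are $(2n+1)\cdot2n$ pairs $(p,q)$ with $\max(|p|,|q|)\le n$, so the $n$-th ring, where $\max(|p|,|q|)\in\{n-\frac12,n\}$, has $8n-2$ points, and $(n-\frac12)\delta\le|a|\le\sqrt2\,n\delta$ on it. The $n$-th ring adds at most $r(8n-2)/((n-\frac12)\delta)\le12c\delta$ to $\Sigma_1(0)$, and only rings with $n\le\frac1\delta+\frac12$ occur, so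
\[
\Sigma_1(0)\le12c+6c\delta\le13c .
\]
A ring with $n\le\frac1{2\delta}$ is used in full, since $\frac{\sqrt2}2+\frac\delta2<1$, and it adds at least $r(8n-2)/(2n^2\delta^2)\ge3c/n$ to $\Sigma_2(0)$. The harmonic sum gives
\[
\Sigma_2(0)\ge3c\log\tfrac1{2\delta}\ge\tfrac32\,c\log\tfrac1\delta .
\]
For $c=(\log\frac1\delta)^{-1/2}$ we obtain $\Sigma_1(0)\le13c$ and $\Sigma_2(0)\ge\frac3{2c}$. The function $g(z)=\sum_a r u_a/(z-a)$ with $u_a=a^2/|a|^2$ has $g'(0)=-\Sigma_2(0)$, and Lemma~\ref{lem:sums} below gives $|g|\le42$ outside the holes. Thus one fine grid changes values at $0$ by at most $26c\|f\|$ and forces the constant in Cauchy's estimate at $0$ above $1/(28c)$.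
\end{example}

One grid leaves interior points, so we need a sequence of grids with constants $c_1,c_2,\dots$ tending to $0$. Let $X_j$ be the set left after $j$ grids. On $X_j$ the identity theorem holds in a stable form: a bounded holomorphic function that is at most $\tau_j$ on $[-\frac12,0]$ is at most $2^{-j}$ on $[0,\frac12]$. The tolerance $\tau_j$ comes from a compactness argument, and we have no lower bound for it. None is needed: $\tau_j$ depends on $X_j$ alone, the later grids disturb values on the segment by $O(c_{j+1})$, and $c_{j+1}$ is chosen after $X_j$ is fixed. A smaller $c_{j+1}$ also improves the lower bound of order $1/c_{j+1}$ for derivatives. Both demands ask only that the next mesh be small, so they do not conflict.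

\section{The construction}\label{sec:construction}

Fix $c_0$ with $0<c_0\le\frac1{40}$ and put $X_0=\overline{\mathbb{D}}$. Suppose that $X_j$ has been constructed and is $\overline{\mathbb{D}}$ minus finitely many open discs whose closures are pairwise disjoint, contained in $\mathbb{D}$ and disjoint from $\mathbb{R}$. The \emph{boundary circles} of $X_j$ are $\mathbb{T}$ and the boundaries of these discs. Let $s_j>0$ be the minimum of $2^{-j-1}$ and half the least distance between two distinct boundary circles ($s_0=\frac12$). Below the scale $s_j$, the set $X_j$ looks like a region with at most one boundary circle. Let $\tau_j\in(0,1)$ be a number that depends only on $X_j$ and the meshes $\delta_1,\dots,\delta_j$; the rule that defines it is given in Section~\ref{sec:segment} for Theorem~\ref{thm:segment} and in Section~\ref{sec:strong} for Theorem~\ref{thm:strong}. Choose $\delta_{j+1}\in(0,\frac1{16})$, put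
\[
c_{j+1}=\Bigl(\log\frac1{\delta_{j+1}}\Bigr)^{-1/2},\qquad r_{j+1}=c_{j+1}\delta_{j+1}^2,
\]
\[
A_{j+1}=\{a\in\Lambda_{\delta_{j+1}}:\ B(a,\delta_{j+1}/2)\subset X_j\},\qquad X_{j+1}=X_j\setminus\bigcup_{a\in A_{j+1}}B(a,r_{j+1}),
\]
and take $\delta_{j+1}$ so small that
\begin{enumerate}
\item[(P1)] $c_{j+1}\le c_j/4$,
\item[(P2)] $\delta_{j+1}\le(s_j/6)^2$,
\item[(P3)] $160\sqrt{c_{j+1}}\le\tau_j$.
\end{enumerate}
This is possible because $c_{j+1}\to0$ as $\delta_{j+1}\to0$. Condition (P1) makes the errors from later grids summable, (P2) leaves about $\log(1/\delta_{j+1})$ dyadic scales between $\delta_{j+1}$ and $s_j$, and (P3) carries uniqueness from $X_j$ to the limit set. Sections~\ref{sec:construction}--\ref{sec:derivations} do not use (P3).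

Since $c_{j+1}<1$ and $\delta_{j+1}<\frac1{16}$, we have $r_{j+1}<\delta_{j+1}/16$. The discs $B(a,\delta_{j+1}/2)$, $a\in A_{j+1}$, are pairwise disjoint, lie in $\operatorname{int}X_j$ and miss $\mathbb{R}$, and each contains the closure of $B(a,r_{j+1})$. So $X_{j+1}$ has the form required of $X_j$, and the induction continues. Put
\[
X=\bigcap_{j\ge0}X_j .
\]
The discs $B(a,r_l)$ with $a\in A_l$ are the holes of \emph{level} $l$. All holes have pairwise disjoint closures in $\mathbb{D}\setminus\mathbb{R}$. We record the facts that are used repeatedly.
\begin{enumerate}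
\item[(F1)] $[-1,1]\subset X$, and $(-1,1)\subset\operatorname{int}X_j$ for all $j$.
\item[(F2)] $\partial X_j$ is the union of $\mathbb{T}$ and the circles of levels at most $j$; so $\partial X_j\subset\partial X_{j+1}$ and $\partial X_j\subset X$.
\item[(F3)] $\operatorname{int}X_j$, which is $\mathbb{D}$ minus finitely many disjoint closed discs, is connected. (Given two of its points, enlarge the discs slightly so that they stay disjoint, stay in $\mathbb{D}$ and avoid both points; on the segment joining the points replace each chord of an enlarged disc by an arc of its boundary.)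
\item[(F4)] $\#A_l\le4/\delta_l^2$, since the disjoint discs $B(a,\delta_l/2)$ of area $\pi\delta_l^2/4$ lie in $\overline{\mathbb{D}}$.
\item[(F5)] By (P1), $c_l\le\frac1{160}$ for $l\ge1$, and $\sum_{l>j}c_l\le\frac43c_{j+1}$, $\sum_{l>j}\sqrt{c_l}\le2\sqrt{c_{j+1}}$.
\end{enumerate}

The part of $\Sigma_1$ that comes from level $l$ is $S_l(z)=\sum_{a\in A_l}r_l/|z-a|$. The estimate of Example~\ref{ex:grid} holds at every point, apart from the nearest centers.

\begin{lemma}\label{lem:sums}
Let $l\ge1$, $t>0$ and $z\in\overline{\mathbb{D}}$, and suppose $|z-a|\ge t$ for all $a\in A_l$. Then $S_l(z)\le38c_l+4r_l/t$. In particular,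
\begin{enumerate}
\item[(i)] $S_l(z)\le42$ for $z\in X_l$;
\item[(ii)] for $z\in[-1,1]\cup\partial X_{l-1}$ we have $|z-a|\ge\delta_l/2$ for all $a\in A_l$, and $S_l(z)\le39c_l$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\delta,c,r$ for $\delta_l,c_l,r_l$. Let $Q_a$ be the axis-parallel square of side $\delta$ centered at $a$. If $|z-a|\ge\delta$ and $w\in Q_a$, then $|z-w|\le|z-a|+\delta/\sqrt2\le2|z-a|$. Averaging over $Q_a$ with respect to area $dA$,
\[
\frac1{|z-a|}\le\frac2{\delta^2}\int_{Q_a}\frac{dA(w)}{|z-w|}.
\]
The squares $Q_a$ have disjoint interiors and lie in $B(0,2)\subset B(z,3)$, and the integral of $|z-w|^{-1}$ over $B(z,3)$ is $6\pi$. So the terms with $|z-a|\ge\delta$ add up to at most $r\cdot2\delta^{-2}\cdot6\pi=12\pi c<38c$. An open interval of length $2\delta$ contains at most two terms of an arithmetic progression with step $\delta$, so at most four centers satisfy $|z-a|<\delta$, and each adds at most $r/t$.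

For (i) take $t=r$ and use $c<1$. For (ii), the disc $B(a,\delta/2)$ misses $\mathbb{R}$ and lies in $\operatorname{int}X_{l-1}$, so $t=\delta/2$ is allowed, and $4r/t=8c\delta\le c$.
\end{proof}

\section{Filling in the later holes}\label{sec:approx}

To use the identity theorem we replace $f\in R(X)$ by a function that is holomorphic on $\operatorname{int}X_j$, by discarding the poles in the holes of levels above $j$. Let $A(X_j)$ be the space of continuous functions on $X_j$ that are holomorphic on $\operatorname{int}X_j$; it is complete in the supremum norm on $X_j$.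

\begin{lemma}\label{lem:approx}
For each $j\ge0$ there is a linear map $f\mapsto f_j$ from $R(X)$ to $A(X_j)$ such that, for all $f\in R(X)$:
\begin{enumerate}
\item[(i)] $|f(z)-f_j(z)|\le2\|f\|\sum_{l>j}S_l(z)$ whenever $z\in X$ and $|z-a|\ge2r_l$ for all $a\in A_l$ and all $l>j$;
\item[(ii)] $|f-f_j|\le104\,c_{j+1}\|f\|$ on $[-1,1]\cup\partial X_j$;
\item[(iii)] $|f_j|\le2\|f\|$ on $X_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
First let $f$ be rational with no poles on $X$. Each pole of $f$ in $\overline{\mathbb{D}}$ lies in exactly one hole. For a hole $D$ let $P_D$ be the sum of the principal parts of $f$ at its poles in $D$, and put $f_j=f-\sum_DP_D$, the sum being over the holes of levels above $j$; only finitely many terms are non-zero. Then $f_j$ is rational with no poles on $X_j$, and it depends linearly on $f$. Since $\partial D\subset X$, Lemma~\ref{lem:principal} gives (i).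

Let $z\in[-1,1]\cup\partial X_j$ and $l>j$. By (F2), $z\in[-1,1]\cup\partial X_{l-1}$, so Lemma~\ref{lem:sums}(ii) gives $|z-a|\ge\delta_l/2\ge2r_l$ and $S_l(z)\le39c_l$. Now (i) and (F5) give the bound $2\cdot39\cdot\frac43c_{j+1}\|f\|=104c_{j+1}\|f\|$, which is (ii). As $c_{j+1}\le\frac1{160}$ (this is the reason for $c_0\le\frac1{40}$), we get $|f_j|\le2\|f\|$ on $\partial X_j$, and the maximum principle gives (iii).

By (iii) the map is bounded from $R_0(X)$ to $A(X_j)$, so it extends by continuity to $R(X)$. For fixed $z$, the numbers $f(z)$, $f_j(z)$ and $\|f\|$ depend continuously on $f$, so the three estimates persist.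
\end{proof}

\section{No bounded point derivations}\label{sec:derivations}

We now bound the level-$(j+1)$ part of $\Sigma_2(x)$ from below at every $x\in X$. In Example~\ref{ex:grid} the grid surrounded the point completely. In general $x$ may lie on or near $\mathbb{T}$ or an earlier hole, where grid points are missing. It is enough to find, at each scale $s\le s_j$, a part of $X_j$ of size comparable to $s$ at distance comparable to $s$ from $x$.

\begin{lemma}\label{lem:room}
If $x\in X_j$ and $0<s\le s_j$, there is a point $y$ with $|y-x|=s/2$ and $B(y,s/2)\subset X_j\cap B(x,s)$.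
\end{lemma}

\begin{proof}
Let $B=B(x,s)$. Any $y$ with $|y-x|=s/2$ has $B(y,s/2)\subset B$. Two points of $B$ are less than $2s\le2s_j$ apart, so $B$ meets at most one boundary circle of $X_j$. Since $B$ is connected and contains $x\in X_j$, it meets the boundary of every hole of level at most $j$ that it meets, and it meets $\mathbb{T}$ if $B\not\subset\mathbb{D}$. There are three cases.

If $B$ meets no boundary circle, then $B\subset X_j$, and $y=x+s/2$ will do.

If $B$ meets $\partial D$ for a hole $D=B(a,\rho)$, then $B\setminus D\subset X_j$. Let $u=(x-a)/|x-a|$ and $y=x+\frac s2u$. For $w\in D$ we have $\operatorname{Re}((w-x)\bar u)<\rho-|x-a|\le0$, and for $w\in B(y,s/2)$ we have $\operatorname{Re}((w-x)\bar u)>0$. So $B(y,s/2)$ misses $D$.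

If $B$ meets $\mathbb{T}$, then $B\cap\mathbb{D}\subset X_j$ and $|x|>1-s\ge\frac12\ge\frac s2$. Let $y=x-\frac s2\,x/|x|$. Then $|y|=|x|-\frac s2\le1-\frac s2$, so $B(y,s/2)\subset\mathbb{D}$.
\end{proof}

\begin{lemma}\label{lem:second}
For all $x\in X$ and $j\ge0$,
\[
\sum_{a\in A_{j+1}}\frac{r_{j+1}}{|x-a|^2}\ge\frac1{100\,c_{j+1}} .
\]
\end{lemma}

\begin{proof}
Write $\delta,c,r$ for $\delta_{j+1},c_{j+1},r_{j+1}$. We show that each scale $s=4^{-m}s_j\ge6\delta$, with $m\ge0$ an integer, contributes at least $c/36$, and then count the scales.

Fix such an $s$ and take $y$ from Lemma~\ref{lem:room}. The half-open axis-parallel square of side $s/3$ centered at $y$ lies in $B(y,s/4)$, because $\sqrt2/6<\frac14$. It contains at least $\lfloor s/(3\delta)\rfloor^2\ge s^2/(36\delta^2)$ points $a$ of $\Lambda_\delta$; here we use $\lfloor v\rfloor\ge v/2$ for $v=s/(3\delta)\ge2$. For these points $B(a,\delta/2)\subset B(y,s/2)\subset X_j$, since $\delta/2\le s/12$. Hence $a\in A_{j+1}$, and $\frac s4<|a-x|<\frac{3s}4$. Their contribution is at least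
\[
\frac{s^2}{36\delta^2}\cdot\frac r{s^2}=\frac c{36}.
\]
The annuli $\frac s4<|w-x|<\frac{3s}4$ for different $m$ are disjoint, so no center is counted twice. The number of $m\ge0$ with $4^m\le s_j/(6\delta)$ is at least $\log_4(s_j/(6\delta))$. By (P2), $s_j/6\ge\delta^{1/2}$, so this number is at least $\log_4\delta^{-1/2}=\log(1/\delta)/(4\log2)=c^{-2}/(4\log2)$. The sum is therefore at least $1/(144\,c\log2)$, and $144\log2<100$.
\end{proof}

\begin{proposition}\label{prop:noderiv}
The algebra $R(X)$ has no non-zero bounded point derivation at any point of $X$.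
\end{proposition}

\begin{proof}
Fix $x\in X$ and $j\ge0$. We place one simple pole in each hole of level $j+1$ and rotate the residues so that all terms of the derivative at $x$ point the same way:
\[
g(z)=\sum_{a\in A_{j+1}}\frac{r_{j+1}u_a}{z-a},\qquad u_a=\frac{(x-a)^2}{|x-a|^2}.
\]
Then $|g|\le S_{j+1}\le42$ on $X$ by Lemma~\ref{lem:sums}(i), while $g'(x)=-\sum_ar_{j+1}/|x-a|^2$, so $|g'(x)|\ge1/(100c_{j+1})$ by Lemma~\ref{lem:second}. An estimate $|g'(x)|\le C\|g\|$ would give $1\le4200\,Cc_{j+1}$ for all $j$, which is false because $c_{j+1}\to0$. Lemma~\ref{lem:derivation} completes the proof.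
\end{proof}

\section{Uniqueness along the real axis}\label{sec:segment}

The stable form of the identity theorem follows from Montel's theorem: a uniformly bounded sequence of holomorphic functions on an open set has a locally uniformly convergent subsequence.

\begin{lemma}\label{lem:stable1}
For each $j$ there is $\tau\in(0,1)$, depending only on $X_j$, such that every $h\in A(X_j)$ with $|h|\le2$ on $X_j$ and $|h|\le\tau$ on $[-\frac12,0]$ satisfies $|h|\le2^{-j}$ on $[0,\frac12]$.
\end{lemma}

\begin{proof}
Otherwise there are $h_n\in A(X_j)$ with $|h_n|\le2$, with $|h_n|\le\frac1n$ on $[-\frac12,0]$ and with $\max_{[0,1/2]}|h_n|>2^{-j}$. A subsequence converges locally uniformly on $\operatorname{int}X_j$, which contains $[-\frac12,\frac12]$ by (F1). The limit $h$ vanishes on $[-\frac12,0]$ and has $\max_{[0,1/2]}|h|\ge2^{-j}$. This contradicts the identity theorem on the connected set $\operatorname{int}X_j$.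
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:segment}]
Run the construction with $\tau_j$ equal to the number $\tau$ of Lemma~\ref{lem:stable1}. Then $[-1,1]\subset X\subset\overline{\mathbb{D}}$, and (a) is Proposition~\ref{prop:noderiv}. For (b), let $f\in R(X)$ vanish on $[-\frac12,0]$; we may assume $\|f\|\le1$. By Lemma~\ref{lem:approx} and (P3), $|f_j|\le2$ on $X_j$ and $|f_j|\le104c_{j+1}\le160\sqrt{c_{j+1}}\le\tau_j$ on $[-\frac12,0]$. Hence $|f_j|\le2^{-j}$ on $[0,\frac12]$, and a second use of Lemma~\ref{lem:approx}(ii) gives $|f|\le2^{-j}+104c_{j+1}$ there. Letting $j\to\infty$ we get $f=0$ on $[0,\frac12]$.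
\end{proof}

\section{Zero sets of length zero}\label{sec:strong}

In Theorem~\ref{thm:segment} the holes were arranged to avoid a segment given in advance. For Theorem~\ref{thm:strong} the zero set $F$ of $f$ is not known when the grids are chosen, and three difficulties arise. The set $F$ may come close to the holes, where $f_j$ need not approximate $f$. It may lie on the boundary circles, where the identity theorem says nothing. And $\tau_j$ must work for all admissible $F$ at once. We treat these in turn.

\subsection*{Linear measure and content}
For $E\subseteq\mathbb{C}$ and $0<t\le\infty$, let $H^1_t(E)$ be the infimum of $\sum_n\operatorname{diam}U_n$ over countable covers of $E$ by sets $U_n$ of diameter at most $t$. The \emph{linear Hausdorff measure} is $H^1(E)=\sup_{t>0}H^1_t(E)$, and $H^1_\infty(E)$ is the \emph{Hausdorff content}. Both are monotone and countably subadditive, and $H^1_\infty\le H^1$. They have the same null sets: a cover with $\sum_n\operatorname{diam}U_n<t$ consists of sets of diameter less than $t$, so $H^1_\infty(E)=0$ implies $H^1_t(E)=0$ for all $t$. On Borel subsets of a circle,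 $H^1$ is arc length.

\subsection*{The exceptional sets}
We surround each hole of level $l$ by a larger disc of radius $2\rho_l$. By Lemma~\ref{lem:sums}, outside these discs $S_l\le38c_l+2r_l/\rho_l$, which asks for $\rho_l$ much larger than $r_l=c_l\delta_l^2$. By (F4) their diameters add up to at most $16\rho_l/\delta_l^2$, which asks for $\rho_l$ much smaller than $\delta_l^2$. The geometric mean meets both needs. Put
\[
\rho_l=\sqrt{c_l}\,\delta_l^2,\qquad W_k=\bigcup_{l>k}\ \bigcup_{a\in A_l}B(a,2\rho_l).
\]
Then $r_l=\sqrt{c_l}\,\rho_l\le\rho_l$, the sets $W_k$ are open and decrease with $k$, and by (F4) and (F5)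
\begin{equation}\label{eq:W}
H^1_\infty(W_k)\le16\sum_{l>k}\sqrt{c_l}\le32\sqrt{c_{k+1}},\qquad\operatorname{area}(W_k)\le16\pi\sum_{l>k}c_l\delta_l^2 .
\end{equation}
Both bounds tend to $0$ as $k\to\infty$.

\begin{lemma}\label{lem:offW}
If $f\in R(X)$, $j\ge k\ge0$ and $z\in X\setminus W_k$, then $|f(z)-f_j(z)|\le160\sqrt{c_{j+1}}\,\|f\|$.
\end{lemma}

\begin{proof}
For $l>j$ and $a\in A_l$ we have $|z-a|\ge2\rho_l\ge2r_l$. Lemma~\ref{lem:sums} with $t=2\rho_l$ gives $S_l(z)\le38c_l+2\sqrt{c_l}\le40\sqrt{c_l}$. Apply Lemma~\ref{lem:approx}(i) and (F5).
\end{proof}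

\subsection*{Stable uniqueness on $X_j$}
Compactness arguments work on compact subsets of $\operatorname{int}X_j$. Given the stages up to $j$, we fix $\eta_j>0$ and put
\[
L_j=\{z\in X_j:\ \operatorname{dist}(z,\partial X_j)\ge\eta_j\},
\]
where $\eta_j$ is so small that $\eta_j\le2^{-j}$, $\eta_j\le\rho_l$ for $1\le l\le j$, $L_j\ne\emptyset$ and $\operatorname{area}(X_j\setminus L_j)\le2^{-j}$. The last condition can be met because the sets $\{z\in X_j:\operatorname{dist}(z,\partial X_j)<\eta\}$ decrease to $\partial X_j$, which has area zero, as $\eta\downarrow0$.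

For sets on the boundary we use harmonic measure. Let $\Omega$ be a bounded domain whose boundary consists of finitely many disjoint circles. For each $z\in\Omega$ there is a probability measure $\omega_z$ on $\partial\Omega$ such that, for every continuous $\varphi$ on $\partial\Omega$, the function $z\mapsto\int\varphi\,d\omega_z$ is harmonic on $\Omega$ and extends continuously to $\overline\Omega$ with boundary values $\varphi$. Moreover $d\omega_z(\zeta)=P(z,\zeta)\,|d\zeta|$ with $P$ continuous and strictly positive on $\Omega\times\partial\Omega$; see \cite[Ch.~II]{GM}. By the maximum principle, $v(z)\le\int v\,d\omega_z$ whenever $v$ is continuous on $\overline\Omega$ and subharmonic on $\Omega$.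

\begin{lemma}\label{lem:stable2}
Let $j\ge0$ and $\kappa>0$. There is $\tau\in(0,1)$, depending only on $X_j$, $\eta_j$ and $\kappa$, with the following property. Let $h\in A(X_j)$ satisfy $|h|\le2$ on $X_j$ and $|h|\le\tau$ on a compact set $S$ such that either
\begin{enumerate}
\item[($\alpha$)] $S\subseteq L_j$ and $H^1_\infty(S)\ge\kappa$, or
\item[($\beta$)] $S\subseteq\partial X_j$ and $H^1(S)\ge\kappa$.
\end{enumerate}
Then $|h|\le\kappa$ on $L_j$.
\end{lemma}

\begin{proof}
It suffices to find $\tau$ for each case and take the smaller value.

($\alpha$) If no $\tau$ works, there are $h_n$ and $S_n\subseteq L_j$ with $|h_n|\le2$, $H^1_\infty(S_n)\ge\kappa$, $|h_n|\le\frac1n$ on $S_n$ and $\max_{L_j}|h_n|>\kappa$. By Montel's theorem we may assume that $h_n\to h$ locally uniformly on $\operatorname{int}X_j$, hence uniformly on $L_j$. Then $\max_{L_j}|h|\ge\kappa$, so $h\not\equiv0$, and by (F3) $h$ has only finitely many zeros in the compact set $L_j$. Cover them by finitely many open discs, with union $U$, whose diameters add up to less than $\kappa$. On the compact set $L_j\setminus U$ we have $|h|\ge\mu$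 for some $\mu>0$, so $|h_n|\ge\mu/2>\frac1n$ there for large $n$. Hence $S_n\subseteq U$ and $H^1_\infty(S_n)<\kappa$, a contradiction.

($\beta$) Take $\Omega=\operatorname{int}X_j$ and let $p>0$ be the minimum of $P$ on $L_j\times\partial X_j$. Then $\omega_z(S)\ge p\kappa$ for $z\in L_j$. The function $v=\max(\log|h|,\log\tau)$ is continuous on $X_j$ and subharmonic on $\Omega$; it equals $\log\tau<0$ on $S$ and is at most $\log2$ everywhere. So for $z\in L_j$,
\[
\log|h(z)|\le\int v\,d\omega_z\le\log2+p\kappa\log\tau,
\]
and the right side is at most $\log\kappa$ when $\tau$ is small.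
\end{proof}

\begin{remark}
In ($\alpha$) the content cannot be replaced by $H^1$. An arbitrarily small disc about an interior point $z_0$ of $L_j$ contains a finite union $S$ of segments with total length at least $\kappa$, and $h(z)=z-z_0$ is small on $S$ but exceeds $\kappa$ somewhere on $L_j$ if $\kappa<\frac12\operatorname{diam}L_j$.
\end{remark}

\subsection*{Density of sets of full area}
Lemma~\ref{lem:stable2} gives smallness on $L_j$ only, and this will show that $f$ vanishes at almost every point of $X$ with respect to area. The next lemma, a second use of (P2), upgrades this to all points.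

\begin{lemma}\label{lem:area}
Every non-empty relatively open subset of $X$ has positive area.
\end{lemma}

\begin{proof}
Let $x\in X$. Since $s_j\to0$, it suffices to show $\operatorname{area}(X\cap B(x,s_j))>0$ for all $j$. Lemma~\ref{lem:room} gives a disc of area $\pi s_j^2/4$ in $X_j\cap B(x,s_j)$. For $l\ge1$, (P1) says $\log(1/\delta_{l+1})\ge16\log(1/\delta_l)$, so $\delta_{l+1}\le\delta_l^{16}$ and $\sum_{l>j}\delta_l^2\le2\delta_{j+1}^2$. By (F4) and (P2), the holes of levels above $j$ have total area at most
\[
\sum_{l>j}\frac4{\delta_l^2}\,\pi c_l^2\delta_l^4\le4\pi\sum_{l>j}\delta_l^2\le8\pi\delta_{j+1}^2\le\frac{8\pi s_j^4}{1296}<\frac{\pi s_j^2}4 .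
\]
So they do not remove all the area of that disc.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Run the construction with $c_0\le\min(\frac1{40},\frac\varepsilon8)$ and with $\tau_j$ equal to the number $\tau$ of Lemma~\ref{lem:stable2} for $\kappa=2^{-j}$. This $\tau_j$ depends only on the stages up to $j$, because $\eta_j$ does. By (F4) and (P1), the sum of the radii is at most $\sum_{l\ge1}4c_l\le\frac43c_0<\varepsilon$. Part (a) is Proposition~\ref{prop:noderiv}.

\emph{Part} (b). Let $f\in R(X)$ with $\|f\|\le1$, let $F=f^{-1}(0)$, a compact set, and suppose $H^1(F)>0$. We show that $f=0$.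

\emph{Step 1: $|f_j|\le2^{-j}$ on $L_j$ for all large $j$.} We have $H^1_\infty(F)>0$, so by \eqref{eq:W} there is $k$ with $H^1_\infty(W_k)<H^1_\infty(F)$. By subadditivity $F\setminus W_k$ has positive content, so one of the sets $F\cap\partial X_k$ and $F\setminus(W_k\cup\partial X_k)$ has positive content.

Suppose first that $S=F\cap\partial X_k$ has positive content, so that $H^1(S)>0$. For $j\ge k$ we have $S\subseteq\partial X_j$ by (F2), and $|f_j|\le104c_{j+1}\le\tau_j$ on $S$ by Lemma~\ref{lem:approx}(ii) and (P3). Also $|f_j|\le2$. Case ($\beta$) of Lemma~\ref{lem:stable2} applies as soon as $2^{-j}\le H^1(S)$.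

Suppose next that $F\setminus(W_k\cup\partial X_k)$ has positive content. This set is the union over $m\ge1$ of the compact sets
\[
S_m=\{z\in F\setminus W_k:\ \operatorname{dist}(z,\partial X_k)\ge\tfrac1m\},
\]
so $S=S_m$ has positive content for some $m$. Let $j\ge k$ with $2^{-j}\le\frac1m$, and let $z\in S$. The distance from $z$ to $\partial X_k$ is at least $\frac1m\ge\eta_j$. The distance from $z$ to a circle of level $l$ with $k<l\le j$ is at least $2\rho_l-r_l\ge\rho_l\ge\eta_j$, because $z\notin W_k$. Hence $S\subseteq L_j$; this is the purpose of the condition $\eta_j\le\rho_l$. By Lemma~\ref{lem:offW} and (P3), $|f_j|\le160\sqrt{c_{j+1}}\le\tau_j$ on $S$. Case ($\alpha$) of Lemma~\ref{lem:stable2} applies as soon as $2^{-j}\le H^1_\infty(S)$.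

\emph{Step 2: $f=0$.} By \eqref{eq:W}, $\bigcap_kW_k$ has area zero. Since $\sum_j\operatorname{area}(X_j\setminus L_j)<\infty$, the Borel--Cantelli lemma shows that almost every point lies in only finitely many of the sets $X_j\setminus L_j$. So almost every $z\in X$ lies outside some $W_k$ and lies in $L_j$ for all large $j$. For such $z$ and large $j$, Step~1 and Lemma~\ref{lem:offW} give $|f(z)|\le2^{-j}+160\sqrt{c_{j+1}}$, and therefore $f(z)=0$. The relatively open set $\{z\in X:f(z)\ne0\}$ has area zero, so it is empty by Lemma~\ref{lem:area}.

\emph{Part} (c). Let $E\subseteq\mathbb{T}$ be closed; recall that $\mathbb{T}\subset X$. If $H^1(E)>0$, then $E$ is a set of uniqueness by (b). Let $H^1(E)=0$. A theorem of Fatou \cite[Ch.~6]{Hoffman} states that for a closed subset $E$ of $\mathbb{T}$ of arc length zero there is a function $\phi$, continuous on $\overline{\mathbb{D}}$ and holomorphic on $\mathbb{D}$, whose zero set in $\overline{\mathbb{D}}$ is exactly $E$ (for $E=\emptyset$ take $\phi=1$). The functions $\phi(tz)$ tend to $\phi$ uniformly on $\overline{\mathbb{D}}$ as $t\uparrow1$, and each is the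 uniform limit of its Taylor polynomials, so $\phi|_X\in R(X)$. This function vanishes on $E$, and it is not zero because $0\in X\setminus E$. Hence $E$ is not a set of uniqueness.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FMY}
J. F. Feinstein, S. Morley, H. Yang, \emph{Abstract Swiss Cheese Space and the Classicalisation of Swiss Cheeses}, arXiv:1503.03785 (2015).

\bibitem{GM}
Garnett and Marshall, \emph{Harmonic Measure}.

\bibitem{Hoffman}
Hoffman, \emph{Banach Spaces of Analytic Functions}.

\end{thebibliography}
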